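# Spanning systems of loose cycles at the exact codegree bound

## Two cycle systems on twelve vertices

Take the vertex set $\{1,\dots,12\}$, put $A=\{1,2,3\}$, and let $\mathcal H$ consist of all triples that meet $A$. Two vertices outside $A$ lie together in exactly three triples of $\mathcal H$, one for each element of $A$. Two vertices of which at least one is in $A$ lie together in ten triples.

Arrange the twelve vertices in the cyclic order $4,5,1,6,7,8,2,9,10,11,3,12$ and read off the triples
$$\{4,5,1\},\ \{1,6,7\},\ \{7,8,2\},\ \{2,9,10\},\ \{10,11,3\},\ \{3,12,4\}.$$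
Each meets $A$, so each is in $\mathcal H$. Consecutive triples share exactly one vertex. This is a loose cycle with six edges, and it uses every vertex.

Now ask for two disjoint loose cycles with three edges each, again covering all twelve vertices. In a loose cycle each vertex lies in at most two edges, so the three edges of one such cycle cannot be met by a single vertex, and each of the two cycles needs at least two vertices of $A$. That is four, and $A$ has three. So this system is not in $\mathcal H$. With $A=\{1,2,3,4\}$ it is: use
$$\{5,6,1\},\{1,7,8\},\{8,2,5\}\qquad\text{and}\qquad\{9,10,3\},\{3,11,12\},\{12,4,9\}.$$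

So a loose cycle with $\ell$ edges costs at least $\lceil \ell/2\rceil$ vertices of $A$, and an odd cycle wastes half a vertex. The single cycle with six edges costs $3=\frac{12}{4}$; the two cycles with three edges cost $4=\frac{12+2\cdot 2}{4}$. A general system on $n$ vertices with $k$ odd cycles costs $\frac{n+2k}4$. Let us ask: if every two vertices of a $3$-graph lie in at least that many common edges, must the $3$-graph contain the system, even when it has nothing to do with a set $A$?

## Loose cycles, codegree, and the two theorems

A $3$-graph is a $3$-uniform hypergraph. The minimum codegree $\delta_2(\mathcal H)$ is the minimum, over all pairs of distinct vertices $u,v$, of the number of edges containing both. A subhypergraph is spanning if it uses all vertices.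

**Definition (loose cycle).** A loose cycle $C_t$ is a $3$-graph on $t$ vertices that can be arranged cyclically so that each edge consists of three consecutive vertices and any two consecutive edges share exactly one vertex. Its length is its number of edges.

We write $C_{2\ell}$ with *links* $L_0,\dots,L_{\ell-1}$, *middles* $M_0,\dots,M_{\ell-1}$ and edges $E_i=\{L_i,M_i,L_{i+1}\}$, indices modulo $\ell$; the length is $\ell$. A link lies in two edges, a middle in one. The requirement "share exactly one vertex" forces $\ell\ge3$, that is $t\ge 6$: for $\ell=2$ the two edges share both links. Some authors admit this degenerate cycle $C_4$, two triples sharing two vertices. We treat both readings.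

Throughout, $\mathcal C=C_{n_1}\cup\dots\cup C_{n_r}$ is a vertex-disjoint union of loose cycles, $n_i=2\ell_i$, $\sum n_i=n$, and $k$ is the number of odd $\ell_i$. Put
$$m:=\frac{n+2k}{4}=\sum_i\Big\lceil\frac{\ell_i}2\Big\rceil .\tag{1}$$
The second equality holds because $\frac n4=\sum\frac{\ell_i}2$ and each odd cycle adds $\frac12$; so $m$ is an integer.

The following is known: for every $\eta>0$ there is $n_0(\eta)$ such that for $n\ge n_0(\eta)$, an $n$-vertex $\mathcal H$ with $\delta_2(\mathcal H)\ge\frac{n+2k}4+\eta n$ contains $\mathcal C$ as a spanning subhypergraph. The conjecture, whose source is Yangyang Cheng, Mengjiao Rao, Guanghui Wang, Yuqi Zhao, "An El-Zahar Type Theorem in $3$-graphs under Codegree Condition", arXiv:2409.20535 (2024), asks that $\eta n$ be dropped: there is $n_0$ such that for $n\ge n_0$, $\delta_2(\mathcal H)\ge\frac{n+2k}4$ implies that $\mathcal H$ contains $\mathcal C$.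

**Theorem 1 (the conjecture, as stated, is true).** There is $n_0$ such that for $n\ge n_0$: if all $n_i\ge6$ and $\mathcal H$ is an $n$-vertex $3$-graph with $\delta_2(\mathcal H)\ge m$, then $\mathcal C\subseteq\mathcal H$.

**Theorem 2 (sharpness, and the classification when $C_4$ is admitted).** Let $n\ge n_0$, let all $n_i\ge4$ be even, and let $\mathrm{th}(\mathcal C)$ be the least $d$ such that every $n$-vertex $\mathcal H$ with $\delta_2(\mathcal H)\ge d$ contains $\mathcal C$. Then $\mathrm{th}(\mathcal C)=m$, except that $\mathrm{th}(\mathcal C)=m+1$ when all $n_i=4$ and $8\mid n$.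

So if $C_4$ counts as a loose cycle, the conjecture read that way is false, and it fails exactly for $C_4$-factors with $8\mid n$.

**Notation.** $V=V(\mathcal H)$; $N(uv)$ is the set of $w$ with $uvw\in\mathcal H$; $G_v$ is the link graph of $v$, whose edges are the pairs $uw$ with $uvw\in\mathcal H$; $e(\cdot)$ counts edges; $\lambda:=m/n$. Since $\frac14\le\lceil\ell/2\rceil/(2\ell)\le\frac13$ for $\ell\ge2$ (the maximum is at $\ell=3$), we have $\lambda\in[\frac14,\frac13]$. Odd cycles have at least $6$ vertices, so $k\le n/6$. We fix
$$\beta=10^{-8},\qquad \alpha=\beta^3 ,$$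
and $n$ is always sufficiently large.

## The covering bound, and the Fano plane

Both lower bounds in Theorem 2 have short proofs, and they show what the upper bound has to fight.

**The bound $\mathrm{th}(\mathcal C)\ge m$.** Let $|A|=m-1$ and let $\mathcal H_A$ consist of all triples meeting $A$. Pairs outside $A$ have codegree $m-1$, all other pairs $n-2$, so $\delta_2(\mathcal H_A)=m-1$. A spanning copy of $\mathcal C$ would have $A$ as a vertex cover (a set meeting every edge). A vertex of $C_{2\ell}$ has degree at most $2$, so a cover of $C_{2\ell}$ has at least $\lceil\ell/2\rceil$ vertices, and a cover of $\mathcal C$ has at least $m$. So $\mathcal C\not\subseteq\mathcal H_A$.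

**The bound $\mathrm{th}(\mathcal C)\ge m+1$ for all $n_i=4$, $8\mid n$.** First $n=8$ by hand. Here $m=2$. Let $A=\{a\}$, put the Fano plane on the other seven points (seven lines of three points, any two points on exactly one line), and let $\mathcal H$ consist of the lines and all triples containing $a$. Two points of the plane have codegree $1+1=2$. Of two disjoint copies of $C_4$, one avoids $a$, and it would give two distinct lines through two common points. So there is no $C_4$-factor.

A *Steiner triple system* on a set $B$ is a family of triples (blocks) such that every pair of $B$ lies in exactly one block; the Fano plane is an example. Kirkman's theorem says that one exists if $|B|\equiv1$ or $3\pmod6$. For general $8\mid n$ we have $k=0$ and $m=n/4$ even. Let $|A|=m-1$; then $|B|=n-m+1=3m+1\equiv1\pmod6$. Let $\mathcal H$ consist of the blocks of a Steiner triple system on $B$ and all triples meeting $A$. Pairs inside $B$ have codegree $(m-1)+1=m$, other pairs $n-2$, so $\delta_2(\mathcal H)=m$. Of $m$ disjoint copies of $C_4$ one avoids $A$ and gives two blocks sharing two points, which is impossible.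

Two more hand experiments show what to do near $\mathcal H_A$. Let $\mathcal C=C_{12}$, $m=3$, with $L_1,L_3,L_5$ the intended $A$-vertices. If only two $A$-vertices are available, put them on $L_1$ and $L_5$; the two edges at $L_3$ must then lie inside $B=V\setminus A$. Two edges sharing exactly one vertex *save* one $A$-vertex. In the other direction, let $|A|=5$ and let $\mathcal H$ consist of all triples with one or three vertices in $A$. Pairs inside $A$ have codegree $3$, mixed pairs $6$, pairs inside $B$ $5$, so $\delta_2=3=m$, and there are no edges with two vertices in $A$. There are two $A$-vertices too many. Replace $L_1$ as $A$-vertex by the two middles $M_0,M_1$, and $L_3$ by $M_2,M_3$: with $M_0,M_1,M_2,M_3,L_5$ in $A$ every edge of $C_{12}$ has exactly one vertex in $A$. Such a *flip* uses up one extra $A$-vertex.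

## What regularity cannot see

A sensible first attempt at Theorem 1 is: set aside an absorbing structure, apply a regularity lemma to the rest, embed almost all of $\mathcal C$ with the help of a fractional tiling of the reduced $3$-graph, and absorb the leftover vertices. This is an argument that uses the codegree only up to an error $\eta n$. The $3$-graph $\mathcal H_A$ with $|A|=m-1$ satisfies $\delta_2\ge(\lambda-\eta)n$ for every $\eta>0$ and large $n$, and it does not contain $\mathcal C$. So no such argument proves Theorem 1 alone.

One can see where it stops. Model the reduced $3$-graph of $\mathcal H_A$ by all triples in $[t]$ meeting a set $A_R$ with $|A_R|<\lambda t$. Cycles are spread over a reduced edge so that two clusters receive a fraction $\lambda$ of the vertices each, and the third receives $1-2\lambda\ge\frac13\ge\lambda$. Give weight $y=1/\lambda$ to the elements of $A_R$ and $0$ to the others. Every such weighted edge sees total $y$-weight at least $\lambda\cdot\frac1\lambda=1$, but $\sum y=|A_R|/\lambda<t$. By linear programming duality no fractional tiling of total weight $t$ exists. The fractional tiling is the step that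 fails.

The way past this is to show that the tiling fails *only* for this reason: a failing dual vector forces a huge set with almost no edges. Then that structure is treated by a separate exact argument.

**Definition (extremal).** $\mathcal H$ is *extremal* if some $B_0\subseteq V$ has $|B_0|\ge(1-\lambda-\alpha)n$ and $e(\mathcal H[B_0])\le\alpha n^3$.

For example $\mathcal H_A$ with $|A|=m-1$ is extremal with $B_0=V\setminus A$. The complete $3$-graph is not: a set of at least $0.6n$ vertices spans more than $0.03n^3$ edges.

**Textbook facts used.** The numbered list fixes the forms that we need.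

1. Chernoff: for a sum $X$ of independent indicators, $\Pr(X\ge2\mu)\le e^{-\mu/3}$ if $\mathbb EX\le\mu$, and $\Pr(X\le\mu/2)\le e^{-\mu/8}$ if $\mathbb EX\ge\mu$.
2. Azuma: a martingale with $N$ steps and differences at most $c$ in absolute value exceeds its start by $x$ with probability at most $e^{-x^2/(2Nc^2)}$.
3. Linear programming duality: if the maximum of $\sum_Th(T)$ over $h\ge0$ with $\sum_Th(T)T(v)\le1$ for all $v$ is finite, it equals the minimum of $\sum_vy_v$ over $y\ge0$ with $\sum_vT(v)y_v\ge1$ for all $T$.
4. Hall's theorem, in this form: a bipartite graph with both sides of size $\mu$ and all degrees at least $\mu/2$ has a perfect matching. (If $|N(S)|<|S|$ with $S\ne\emptyset$, then $|S|>|N(S)|\ge\mu/2$, and a vertex outside $N(S)$ on the other side has all neighbors outside $S$, fewer than $\mu/2$.)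
5. Weak regularity lemma for $3$-graphs (Chung 1991), stated where it is used.
6. Erdős' theorem (1964): for fixed $d>0$ and $q$, every tripartite $3$-graph with three parts of equal, sufficiently large size and density at least $d$ contains the complete tripartite $K_{q,q,q}$.

## Gadgets that swap a leftover vertex into a hole

We first handle non-extremal $\mathcal H$, under the assumption that at least half of the vertices of $\mathcal C$ lie in cycles of length at least $3$. Let $n_{\ge6}=\sum_{\ell_i\ge3}n_i$. In Theorem 1, $n_{\ge 6}=n$.

The plan is to embed all of $\mathcal C$ except for a few middles, the *holes*. A hole $d$ whose edge has its links on $u,v$ needs a vertex of $N(uv)$, while the unused vertices are arbitrary. A gadget gives up a vertex $z\in N(uv)$ and takes the arbitrary vertex $x$ instead.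

**Definition (gadget).** Five distinct vertices $(a,b,c,p,z)$ form a *gadget* if $\{a,c,p\},\{p,z,b\}\in\mathcal H$. It *accepts* a vertex $x\notin\{a,b,c,p,z\}$ if $\{c,x,b\}\in\mathcal H$.

A gadget carries the two-edge loose path with links $a,p,b$ and middles $c,z$. If it accepts $x$, then $\{a,b,c,p,x\}$ carries the two-edge loose path with links $a,c,b$ and middles $p,x$, with the same end links. For example, with edges $\{1,3,4\},\{4,5,2\},\{3,6,2\}$ the gadget $(1,2,3,4,5)$ accepts $6$: the path $1,3,4,5,2$ becomes $1,4,3,6,2$, and $5$ is released.

**Lemma 3.** If $\delta_2(\mathcal H)\ge n/4$, then for all $x\ne z$ there are at least $n^4/100$ quadruples $(a,b,c,p)$ of distinct vertices different from $x,z$ with $\{a,c,p\},\{c,x,b\},\{p,z,b\}\in\mathcal H$.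

*Proof.* Choose $b\notin\{x,z\}$ in $n-2$ ways, then $c\in N(xb)\setminus\{z\}$, $p\in N(zb)\setminus\{x,c\}$, $a\in N(cp)\setminus\{b,x,z\}$. Each of the last three has at least $\frac n4-3$ choices, and $(n-2)(\frac n4-3)^3\ge n^4/100$. $\square$

**Lemma 4.** Let $0<\omega\le10^{-5}$ and $\delta_2(\mathcal H)\ge n/4$. There is a family $\mathcal S$ of at most $2\omega n$ vertex-disjoint gadgets such that for every $x\in V$ and every pair $uv$, at least $\omega n/2000$ gadgets of $\mathcal S$ accept $x$ and have $z\in N(uv)$.

*Proof.* Call a gadget suitable for $(x,uv)$ if it accepts $x$ and $z\in N(uv)$. Choosing $z\in N(uv)\setminus\{x\}$ first and then applying Lemma 3, at least $(\frac n4-1)\frac{n^4}{100}\ge\frac{n^5}{500}$ gadgets are suitable. Select every gadget independently with probability $\omega n^{-4}$. There are at most $n^5$ gadgets, so the expected number selected is at most $\omega n$; the expected number of selected suitable ones is at least $\omega n/500$ for each of the at most $n^3$ choices of $(x,uv)$. By Chernoff and a union bound, with probability $1-o(1)$ at most $2\omega n$ gadgets are selected and each $(x,uv)$ has at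 least $\omega n/1000$ suitable selected ones.

There are at most $n^5\cdot25n^4$ pairs of distinct intersecting gadgets (choose the first, then which position of the second equals which position of the first, then the rest). So the expected number of intersecting selected pairs is at most $25n^9\omega^2n^{-8}=25\omega^2n$, and by Markov with probability at least $\frac12$ there are at most $50\omega^2n\le\omega n/2000$ of them. Fix an outcome with all these properties and delete one gadget from each intersecting pair. Each $(x,uv)$ keeps at least $\frac{\omega n}{1000}-\frac{\omega n}{2000}$ suitable gadgets. $\square$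

**Cutting long cycles.** The almost-embedding tool works with pieces of bounded size, so we cut. Let $W\ge3$ be an integer. In every cycle of length $\ell>2W$ choose $s=\lfloor\ell/(W+1)\rfloor\ge1$ *cut edges* as evenly as possible and delete their middles; a cut edge is thereby lost, its links stay. Let $D_1$ be the set of deleted middles. Between consecutive cut edges there remain loose paths with $e_1,\dots,e_s$ edges, $\sum(e_i+1)=\ell$ and $e_i+1\in\{\lfloor\ell/s\rfloor,\lceil\ell/s\rceil\}$. If $s=1$, then $2W<\ell<2(W+1)$, so $e_1=\ell-1=2W$. If $s\ge2$, then $W+1\le\ell/s<\frac{s+1}s(W+1)\le\frac32(W+1)$, so $e_i\ge W$ and $e_i+1\le\frac32(W+1)+1\le3W+1$. In all cases $W\le e_i\le3W$. Moreover $|D_1|\le\sum\frac{\ell_i}{W+1}\le\frac n{2W}$. So every component of $\mathcal C-D_1$ is a cycle of length at most $2W$ or a loose path with $e\in[W,3W]$ edges, $e+1$ links (including both ends) and $e$ middles.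

**Lemma 5 (almost embedding).** Let $C_1\ge31$, $0<c_1\le1/2000$, $0<\omega\le\alpha/(24C_1)$, $W=\lceil1/(c_1\omega)\rceil$, and let $n$ be large. Let $\ell_i\ge2$ for all $i$, $\delta_2(\mathcal H)\ge m$, and $\mathcal H$ not extremal. Let $\mathcal K_0$ be a set of components of $\mathcal C-D_1$ with at most $C_1\omega n$ vertices in total, and let $Q\subseteq V$ have exactly as many vertices as $\mathcal K_0$. Then the components of $\mathcal C-D_1$ outside $\mathcal K_0$, except some with at most $c_1\omega n/2$ vertices in total, can be embedded vertex-disjointly into $\mathcal H-Q$.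

We prove it in the next section and first use it.

**Proposition 6.** Let $\ell_i\ge2$ for all $i$, $n_{\ge6}\ge n/2$, $\delta_2(\mathcal H)\ge m$, and let $\mathcal H$ be not extremal. Then $\mathcal C\subseteq\mathcal H$.

*Proof.* Put $C_1=31$, $c_1=1/2000$, $\omega=\alpha/(24C_1)$, $W=\lceil1/(c_1\omega)\rceil$, and take $\mathcal S$ from Lemma 4 (note $m\ge n/4$).

**Step 1: hosting the gadgets.** The purpose is to make the gadgets part of a partial embedding. A component of $\mathcal C-D_1$ with $e\ge3$ edges contains $\lfloor e/3\rfloor\ge e/5$ vertex-disjoint two-edge subpaths whose ends are links: use edges $1,2$, skip $3$, use $4,5$, and so on. (If $e=3q+r$ with $q\ge1$, $r\le2$, then $5q\ge3q+2\ge e$.) The components with at least $3$ edges include everything left of the cycles of length at least $3$, so they have at least $\frac n4-\frac n{2W}\ge\frac n8$ edges and contain at least $\frac n{40}\ge2\omega n\ge|\mathcal S|$ such subpaths. Take such components one by one until they contain at least $|\mathcal S|$ subpaths, and call this set $\mathcal K_0$. Before the last one there were fewer than $2\omega n$ subpaths, so fewer than $10\omega n$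 edges; the last one has at most $3W$ edges. A component with $e$ edges has at most $2e+1\le3e$ vertices, so $\mathcal K_0$ has at most $3(10\omega n+3W)\le31\omega n$ vertices.

Embed $\mathcal K_0$: put one gadget of $\mathcal S$ on each of $|\mathcal S|$ chosen subpaths (links on $a,p,b$, middles on $c,z$); put the remaining links on arbitrary unused vertices; then, for each remaining edge with links on $u,v$, put its middle on an unused vertex of $N(uv)$, possible since $|N(uv)|\ge\frac n4>31\omega n$. Let $Q$ be the set of used vertices.

**Step 2: embedding almost everything.** Apply Lemma 5. For every component that it leaves unembedded, put its links on arbitrary unused vertices. Let $D$ consist of $D_1$ and all middles of unembedded components. Then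
$$|D|\le\frac n{2W}+\frac{c_1\omega n}2\le c_1\omega n .$$
We now have an injection $V(\mathcal C)\setminus D\to V$ which maps every edge of $\mathcal C$ disjoint from $D$ to an edge of $\mathcal H$. Every edge of $\mathcal C$ contains at most one vertex of $D$, since $D$ consists of middles. The set $U$ of unused vertices has $|U|=|D|$.

**Step 3: filling the holes.** Pair each $d\in D$ with its own $x_d\in U$, and let $u,v$ be the images of the links of the edge containing $d$. Greedily choose distinct gadgets of $\mathcal S$, one for each $d$, that accept $x_d$ and have $z\in N(uv)$; Lemma 4 offers at least $\omega n/2000\ge|D|$ each time. Map $d$ to $z$ and re-embed the hosted two-edge path on $\{a,b,c,p,x_d\}$. Its end links stay on $a,b$. Its inner link and its middles lie in no edge of $\mathcal C$ outside this path, and the two edges of the path contain no hole. So no link of an edge meeting $D$ is moved, the edge of $d$ becomes $uvz\in\mathcal H$, and all other edges stay in $\mathcal H$. All of $V$ is used, and we have a copy of $\mathcal C$. $\square$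

## A tiling that fails only near the extremal structure

We prove Lemma 5. Let its hypotheses hold.

**Step 1: coloring the components.** The purpose is to know in which proportions a component uses the three clusters of a regular triple. Each component $K$ gets a $3$-coloring in which all edges are rainbow, with class sizes $(x_K,y_K,z_K)$.

* Even cycle: links alternately $1,2$, middles $3$; sizes $(\frac\ell2,\frac\ell2,\ell)$.
* Odd cycle: links $1,2,\dots,1,2,3$, each middle gets the third color of its edge. There are $\ell-2$ edges with links $1,2$, one with links $2,3$, one with links $3,1$; sizes $(\frac{\ell+1}2,\frac{\ell+1}2,\ell-1)$.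
* Path with $e$ edges: links alternately $1,2$, middles $3$; $x_K+y_K=e+1$, $z_K=e$.

In all cases $\frac{x_K+y_K}{2|K|}\in[\frac14,\frac13]$: the values are $\frac14$, $\frac{\ell+1}{4\ell}$ with $\ell\ge3$, and $\frac{e+1}{2(2e+1)}$ with $e\ge1$. Sum $\frac{x_K+y_K}2$ over all components of $\mathcal C-D_1$. An uncut cycle contributes $\lceil\ell/2\rceil$, the pieces of a cut cycle together $\sum\frac{e_i+1}2=\frac\ell2$, and a cut cycle has more than $4W$ vertices, so there are at most $\frac n{4W}$ of them. Hence the sum lies in $[m-\frac n{8W},m]$.

**Step 2: the average proportion after removing $Q$.** Let $\mathcal K$ be the set of components outside $\mathcal K_0$, $N''$ their number of vertices, $\mathcal H'=\mathcal H-Q$ and $N=n-|Q|\ge(1-C_1\omega)n$. Then $N''=N-|D_1|$, so $N-\frac n{2W}\le N''\le N$. Put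
$$\lambda'=\frac1{N''}\sum_{K\in\mathcal K}\frac{x_K+y_K}2\in\Big[\frac14,\frac13\Big].$$
The corresponding sum over $\mathcal K_0$ lies in $[\frac{|Q|}4,\frac{|Q|}3]$, and $\lambda N''=m-\lambda|D_1|-\lambda|Q|$. Therefore
$$(\lambda'-\lambda)N''=\Big(\sum_{\text{all }K}\frac{x_K+y_K}2-m\Big)+\lambda|D_1|+\Big(\lambda|Q|-\sum_{K\in\mathcal K_0}\frac{x_K+y_K}2\Big).$$
The first term is in $[-\frac n{8W},0]$, the second in $[0,\frac n{6W}]$, the third at most $\frac{|Q|}{12}$ in absolute value. So $|\lambda'-\lambda|N''\le\frac n{6W}+\frac{C_1\omega n}{12}$. As $\frac1W\le\omega$ and $N''\ge n/2$,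
$$|\lambda'-\lambda|\le(C_1+1)\omega,\qquad \delta_2(\mathcal H')\ge m-C_1\omega n\ge(\lambda'-(2C_1+1)\omega)N.\tag{2}$$

**Step 3: the reduced $3$-graph.** The purpose is to transfer the codegree to clusters. Let $d_0=\omega$ and $\varepsilon_1=3C_1\omega$. Choose $\varepsilon_0$ small and $t_0$ large so that with $\theta:=2\varepsilon_0^{1/4}$
$$3\theta\le\frac{c_1\omega}2,\quad\theta\le\frac{\varepsilon_1}8,\quad\varepsilon_0+\sqrt{\varepsilon_0}+\frac2{t_0}\le\frac\omega2,\quad t_0\ge\frac3\theta .$$
The weak regularity lemma (Chung 1991), applied to $\mathcal H'$, gives $T_0=T_0(\varepsilon_0,t_0)$ and, as $N$ is large, a partition $V(\mathcal H')=V_0\cup V_1\cup\dots\cup V_t$ with $t_0\le t\le T_0$, $|V_0|\le\varepsilon_0N$, $|V_i|=s$ for $i\ge1$, such that all but $\varepsilon_0\binom t3$ triples $ijk$ are $\varepsilon_0$-regular: $|d(X_1,X_2,X_3)-d(V_i,V_j,V_k)|\le\varepsilon_0$ whenever the $X$'s are subsets of the three clusters of size at least $\varepsilon_0s$, where $d$ is the number of edges with one vertex in each set divided by the product of the sizes. Let $R$ be the $3$-graph on $[t]$ of $\varepsilon_0$-regular triples of density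 at least $d_0$.

Call a pair $ij$ *bad* if it is in more than $\sqrt{\varepsilon_0}\,t$ irregular triples. Each irregular triple contains three pairs, so there are at most $3\varepsilon_0\binom t3/(\sqrt{\varepsilon_0}t)\le\sqrt{\varepsilon_0}\,t^2/2$ bad pairs. For a non-bad pair sum the codegrees in $\mathcal H'$ over $V_i\times V_j$. Third vertices in $V_0$ contribute at most $\varepsilon_0Ns^2$, those in $V_i\cup V_j$ at most $2s^3$, those in irregular triples at most $\sqrt{\varepsilon_0}ts^3$, those in triples of density below $d_0$ at most $d_0ts^3$, the rest at most $\deg_R(ij)s^3$. Dividing by $s^3$ and using $s\le N/t$,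
$$\deg_R(ij)\ge t\Big(\frac{\delta_2(\mathcal H')}N-\varepsilon_0-\frac2t-\sqrt{\varepsilon_0}-d_0\Big)\ge(\lambda'-(2C_1+3)\omega)t\ge(\lambda'-\varepsilon_1)t.\tag{3}$$

**Step 4: the fractional tiling.** A *tile* $T$ is an edge of $R$ with a distinguished *heavy* vertex. Put $T(v)=1-2\lambda'$ on the heavy vertex, $\lambda'$ on the two *light* ones, $0$ elsewhere, so $\sum_vT(v)=1$. For $\lambda'=\frac14$ the weights are $\frac12,\frac14,\frac14$, the proportions $4:2:2$ of a colored $C_8$; for $\lambda'=\frac13$ all three are $\frac13$, as for a colored $C_6$.

**Claim 7.** There are weights $h(T)\ge0$ with $\sum_Th(T)T(v)\le1$ for all $v\in[t]$ and $\sum_Th(T)\ge(1-2\theta)t$.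

*Proof.* Suppose not. By duality there is $y:[t]\to\mathbb R_{\ge0}$ with $\sum_vy_v<(1-2\theta)t$ and $\sum_vT(v)y_v\ge1$ for all tiles $T$. Let $F$ be a set of $\lceil\theta t\rceil$ vertices with smallest $y$; as $\theta t\ge3$, $|F|\le2\theta t$. Let $y^*=\max_Fy$, so $y_v\ge y^*$ outside $F$. If $y^*\ge1$, then $\sum y\ge t-|F|\ge(1-2\theta)t$, a contradiction. So $y^*<1$.

We find a pair with small weights and large degree. Since $\theta t\ge3$,
$$\binom{|F|}2\ge\frac{\theta t(\theta t-1)}2\ge\frac{\theta^2t^2}3=\frac43\sqrt{\varepsilon_0}\,t^2>\frac{\sqrt{\varepsilon_0}\,t^2}2 ,$$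
so some non-bad pair $uv$ lies in $F$. Normalize: $\zeta_w=(y_w-y^*)/(1-y^*)$. Then $\zeta\ge0$ outside $F$ and $\zeta\le0$ on $F$. For $w\in N':=N_R(uv)$ the tile on $uvw$ with heavy vertex $u$ gives
$$\lambda'y_w\ge1-\lambda'y_v-(1-2\lambda')y_u\ge1-(1-\lambda')y^*,$$
so $\lambda'(y_w-y^*)\ge1-y^*$, that is $\zeta_w\ge1/\lambda'>0$. In particular $N'\cap F=\emptyset$. Next,
$$(1-y^*)\sum_{w\notin F}\zeta_w\le\sum_vy_v-(t-|F|)y^*<(1-2\theta)t-ty^*+|F|\le(1-y^*)t,$$
so $\sum_{w\notin F}\zeta_w<t$. Hence $|N'|/\lambda'<t$, and with (3) $(\lambda'-\varepsilon_1)t\le|N'|<\lambda't$. It follows that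
$$\sum_{w\notin F\cup N'}\zeta_w<t-\frac{|N'|}{\lambda'}\le\frac{\varepsilon_1t}{\lambda'}\le4\varepsilon_1t.$$
So $X=\{w\notin F:\zeta_w\ge1\}$ has $|X|\le|N'|+4\varepsilon_1t\le(\lambda'+4\varepsilon_1)t$, and $B_R=[t]\setminus(F\cup X)$ has $|B_R|\ge(1-\lambda'-6\varepsilon_1)t$, because $|F|\le2\theta t\le\varepsilon_1t$. On $B_R$ we have $\zeta<1$, so $y<1$. A tile constraint is a weighted average of three values of $y$, so no edge of $R$ lies inside $B_R$.

This is the extremal structure. Let $B_0=\bigcup_{i\in B_R}V_i$. As $s\ge(1-\varepsilon_0)N/t$,
$$|B_0|\ge(1-\lambda'-6\varepsilon_1)(1-\varepsilon_0)(1-C_1\omega)n\ge\big(1-\lambda-(C_1+1)\omega-18C_1\omega-\varepsilon_0-C_1\omega\big)n\ge(1-\lambda-24C_1\omega)n,$$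
which is at least $(1-\lambda-\alpha)n$. Each edge of $\mathcal H[B_0]$ lies in an irregular triple, or in a triple of density below $d_0$, or has two vertices in one cluster, so
$$e(\mathcal H[B_0])\le\frac{\varepsilon_0N^3}6+\frac{d_0N^3}6+\frac{N^3}{2t}\le\omega n^3\le\alpha n^3.$$
So $\mathcal H$ is extremal, a contradiction. $\square$

**Step 5: turning weights into an embedding.** Components in $\mathcal K$ have at most $10W$ isomorphism types, each with at most $7W$ vertices. Let type $K$ occur $c_K$ times. Put $\rho=1-3\varepsilon_0$ and $n_{K,T}=2\lfloor\rho c_Kh(T)/(2t)\rfloor$. To a tile $T$ with light vertices $i,j$ and heavy vertex $l$ assign $n_{K,T}$ components of type $K$, with color $3$ in $V_l$, half of them with colors $1,2$ in $V_i,V_j$ and half with colors $1,2$ in $V_j,V_i$. Since $\sum_Th(T)=\sum_v\sum_Th(T)T(v)\le t$, this uses at most $c_K$ components of type $K$.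

On a light vertex, a tile uses $\sum_Kn_{K,T}\frac{x_K+y_K}2$ vertices, on the heavy one $\sum_Kn_{K,T}z_K$. By definition $\sum_Kc_K\frac{x_K+y_K}2=\lambda'N''$, hence $\sum_Kc_Kz_K=(1-2\lambda')N''$. So the total usage in $V_v$ is at most $\frac{\rho N''}t\sum_Th(T)T(v)\le\frac{\rho N}t$. As $s\ge(1-\varepsilon_0)\frac Nt$, at every moment at least $2\varepsilon_0\frac Nt\ge2\varepsilon_0s$ vertices of every cluster are unused. Embed the components one by one: choose $\lceil\varepsilon_0s\rceil$ unused vertices in each of the three clusters of the tile. By regularity they span density at least $d_0-\varepsilon_0\ge d_0/2$, so by Erdős' theorem they contain $K_{7W,7W,7W}$, which contains the next component with its colors in the prescribed clusters.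

The number of vertices in unembedded components is
$$N''-\sum_{K,T}n_{K,T}|K|\le\big(1-\rho(1-2\theta)\big)N''+O(1)\le(3\varepsilon_0+2\theta)n+O(1)\le3\theta n\le\frac{c_1\omega n}2,$$
where $O(1)$ (two components per type and tile) does not depend on $n$, and $3\varepsilon_0<\theta$. This proves Lemma 5. $\square$

## Structure around a nearly independent set

From now until the proof of Theorem 1 is complete, $\mathcal H$ is extremal, $\delta_2(\mathcal H)\ge m$, all $\ell_i\ge2$. Fix $B_0$ as in the definition and let $A_0=V\setminus B_0$; so $|A_0|\le m+\alpha n$ and $|B_0|\ge0.6n$. A *non-edge* is a triple of distinct vertices not in $\mathcal H$.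

**Step 1: $|A_0|$ is close to $m$, and almost all triples $A_0B_0B_0$ are edges.** The average of $|N(bb')\cap B_0|$ over pairs in $B_0$ is $3e(\mathcal H[B_0])/\binom{|B_0|}2\le3\alpha n^3/(0.17n^2)\le18\alpha n$. A pair with at most this value has at least $m-18\alpha n$ neighbors in $A_0$, so $|A_0|\ge m-18\alpha n$. For any two vertices $b,b'$ we have $|N(bb')\cap A_0|\ge m-|N(bb')\cap B_0|$, hence
$$|A_0\setminus N(bb')|\le\alpha n+|N(bb')\cap B_0|.\tag{4}$$
Summing (4) over pairs in $B_0$: at most $\frac12\alpha n^3+3\alpha n^3\le4\alpha n^3$ triples with two vertices in $B_0$ and one in $A_0$ are non-edges.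

**Step 2: cleaning the partition.** Vertices may be on the wrong side; we sort them by their behavior. Let
$$A=\{v:e(G_v[B_0])\ge\beta n^2\},\qquad B=V\setminus A,\qquad j:=m-|A|.$$
A vertex of $A_0\setminus A$ misses at least $0.17n^2-\beta n^2\ge0.1n^2$ pairs of $B_0$, so $|A_0\setminus A|\le40\alpha n$. Also $\sum_{v\in B_0}e(G_v[B_0])=3e(\mathcal H[B_0])\le3\alpha n^3$, so $|A\cap B_0|\le3\alpha n/\beta=3\beta^2n$. Hence $|A\triangle A_0|\le40\beta^3n+3\beta^2n\le4\beta^2n$, $|j|\le18\alpha n+4\beta^2n\le5\beta^2n$, and $|B|\ge0.6n$. Note $A\setminus A_0=B_0\setminus B$ and $A_0\setminus A=B\setminus B_0$.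

The number $j$ is what the rest is about. If $j=0$, the set $A$ has exactly the size of the intended cover of $\mathcal C$. If $j\ge1$ we must save, if $j<0$ we must flip.

**Step 3: four facts.**

(i) *For $b\in B$, at most $3\beta n^2$ pairs $(b',a)\in B\times A$ with $b'\ne b$ have $abb'\notin\mathcal H$.* By (4) the number of such pairs in $B_0\times A_0$ is at most
$$\sum_{b'\in B_0\setminus\{b\}}\big(\alpha n+|N(bb')\cap B_0|\big)\le\alpha n^2+2e(G_b[B_0])\le(\alpha+2\beta)n^2,$$
and $B\times A$ has at most $|B\setminus B_0||A|+|B||A\setminus A_0|\le n|A\triangle A_0|\le4\beta^2n^2$ pairs outside $B_0\times A_0$.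

(ii) *For $a\in A$, $e(G_a[B])\ge\frac\beta2n^2$; for $b\in B$, $e(G_b[B])\le2\beta n^2$.* Passing from $B_0$ to $B$ changes the number of edges by at most $n|A\triangle A_0|\le4\beta^2n^2$. So $e(G_a[B])\ge\beta n^2-4\beta^2n^2$ and $e(G_b[B])\le\beta n^2+4\beta^2n^2$.

(iii) *Call $a\in A$ good if at most $\beta n^2$ pairs $bb'$ in $B$ have $abb'\notin\mathcal H$, else bad. At most $12\beta^2n$ vertices are bad.* At most $4\beta^2n$ are in $A\setminus A_0$. A bad $a\in A_0$ misses at least $\beta n^2-4\beta^2n^2\ge\beta n^2/2$ pairs of $B_0$, so by Step 1 there are at most $4\alpha n^3/(\beta n^2/2)=8\beta^2n$ of them.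

(iv) *$|N(bb')\cap B|\ge m-|A|=j$ for all $b\ne b'$ in $B$.*

**Definition ($\Gamma$).** For good $a\in A$ and $b\in B$ write $(a,b)\in\Gamma$ if at most $\sqrt\beta n$ vertices $b'\in B\setminus\{b\}$ have $abb'\notin\mathcal H$.

In $\mathcal H_A$ every pair is in $\Gamma$. In general, (i) shows that each $b\in B$ has at most $3\sqrt\beta n$ good $a$ with $(a,b)\notin\Gamma$, and goodness shows that each good $a$ has at most $2\sqrt\beta n$ vertices $b\in B$ with $(a,b)\notin\Gamma$ (sum over $b$: each missing pair is counted twice).

## Cherries save vertices of $A$

**Definition (cherry).** A *cherry* is a pair of edges sharing exactly one vertex, its *center*.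

For instance $\{1,2,3\},\{3,4,5\}$ is a cherry with center $3$. It has five vertices.

**Lemma 8.** If $j\ge1$, then $\mathcal H[B]$ contains $j$ vertex-disjoint cherries.

*Proof.* Suppose a maximal family of disjoint cherries in $\mathcal H[B]$ has $p\le j-1$ members, with vertex set $P$, $|P|=5p\le25\beta^2n$. Let $R=B\setminus P$ and $r=|R|\ge n/2$.

**Step 1: $\mathcal H[R]$ has at most $r$ edges.** There is no cherry in $R$, so distinct edges share $0$ or $2$ vertices. The relation "equal or sharing two vertices" is an equivalence relation: if $|e\cap f|=|f\cap g|=2$, the two pairs inside $f$ meet, so $e\cap g\ne\emptyset$ and $e=g$ or $|e\cap g|=2$. Edges of distinct classes share no vertex. In a class any two triples share two vertices. Either all contain a common pair, or there are $abc,abd$ and a third edge not containing $ab$; it meets both in two points, so it is $acd$ or $bcd$, say $acd$. A further edge containing a point outside $\{a,b,c,d\}$ would meet each of $abc,abd,acd$ in the same two points, but these three have only $a$ in common. So then the class lies on the four points. A class of $i$ edges through a common pair has $i+2$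 vertices; a class on four points that is not of this kind has four vertices and at most four edges. So every class has at most as many edges as vertices, and $e(\mathcal H[R])\le r$.

**Step 2: counting.** By (iv), (ii) and $\binom r2\ge n^2/9$,
$$j\binom r2\le\sum_{bb'\subset R}|N(bb')\cap B|\le3r+\sum_{x\in P}e(G_x[R])\le3n+5p\cdot2\beta n^2\le3n+\frac p2\binom r2 .$$
As $p\le j-1$, this gives $\frac{j+1}2\binom r2\le3n$, a contradiction. $\square$

## Labels, stations, and the pieces placed by hand

We aim at the following.

**Savings hypothesis.** If $j\ge1$, then $\mathcal H[B]$ contains $j$ vertex-disjoint configurations, each a cherry or a $C_4$, which can be assigned to distinct stations (defined in Step 2), cherries to stations in cycles with $\ell\ge3$ and $C_4$'s to stations in cycles with $\ell=2$.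

**Proposition 9.** If $\mathcal H$ is extremal, $\delta_2(\mathcal H)\ge m$, all $\ell_i\ge2$, and the savings hypothesis holds whenever $j\ge1$, then $\mathcal C\subseteq\mathcal H$.

The proof fills this section and the next two.

**Step 1: labels.** We decide which vertices of $\mathcal C$ (we call them *positions*) should go to $A$. In each cycle, $L_i$ is an $A$-position for odd $i$ (with $i\le\ell-1$ if $\ell$ is even, $i\le\ell-2$ if $\ell$ is odd), and for odd $\ell$ also $M_{\ell-1}$ is an $A$-position. All others are $B$-positions. Each edge has exactly one $A$-position: $E_i$ with $i\le\ell-2$ has one link of odd index, and $E_{\ell-1}$ has $L_{\ell-1}$ if $\ell$ is even and $M_{\ell-1}$ if $\ell$ is odd. There are $\lceil\ell/2\rceil$ $A$-positions per cycle, $m$ in total. For $\ell=3$ they are $L_1$ and $M_2$; for $\ell=2$ only $L_1$.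

**Step 2: stations.** These are places in $\mathcal C$, far enough apart, where we may deviate from the labels. The stations are the links $L_c$, $c=1,5,9,\dots,4s-3$, with $s=\lfloor\ell/4\rfloor$ for even $\ell\ge4$ and $s=\lfloor(\ell-1)/4\rfloor$ for odd $\ell\ge5$; and $L_1$ for $\ell\in\{2,3\}$. There are at least $\ell/10$ per cycle, since $\frac{\ell-2}4\ge\frac\ell{10}$ for even $\ell\ge4$ and $\frac{\ell-3}4\ge\frac\ell{10}$ for odd $\ell\ge5$. So there are at least $n/20$ stations. If $\ell\ge4$, the links $L_{c\pm1}$ have indices $0,4,8,\dots$ and $2,6,\dots$, at most $4s-2\le\ell-2$; they are distinct, also for different stations. For odd $\ell\ge5$ they have index at most $\ell-3$, so none of them is $L_{\ell-1}$.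

If $j\ge1$, assign the configurations of the savings hypothesis to stations (*savings*). If all $\ell_i\ge3$, the hypothesis holds by Lemma 8, as $j\le5\beta^2n\le n/20$. Assign further distinct stations to the bad vertices, one each, and, if $j<0$, to $|j|$ *flips*. At most $5\beta^2n+12\beta^2n=17\beta^2n$ stations are used.

**Step 3: what happens at a used station.**

* *Saving.* If $\ell\ge4$: relabel $L_c$ as $B$ and place $E_{c-1},E_c$ on the cherry, $L_c$ on its center. If $\ell=3$: relabel $M_2$ as $B$ and place $E_2$ on one edge of the cherry. If $\ell=2$: relabel $L_1$ as $B$ and place the whole cycle on the $C_4$.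
* *Bad vertex $a^*$.* If $\ell\ge4$: place $L_c$ on $a^*$ and $\{L_{c-1},M_{c-1}\},\{M_c,L_{c+1}\}$ on two disjoint edges of $G_{a^*}[B]$. If $\ell=3$: place $M_2$ on $a^*$ and $\{L_2,L_0\}$ on an edge of $G_{a^*}[B]$. If $\ell=2$: place $L_1$ on $a^*$, and $L_0,M_0,M_1$ so that $L_0M_0$ and $L_0M_1$ are two edges of $G_{a^*}[B]$.
* *Flip.* Relabel $L_c$ as $B$ and $M_{c-1},M_c$ as $A$. Nothing is placed. (For $\ell=2$: $L_1$ becomes $B$; $M_0,M_1$ become $A$.)

The edges needed for bad vertices exist, avoiding the at most $5\cdot17\beta^2n=85\beta^2n$ vertices used by other stations: by (ii) at least $\frac\beta2n^2-85\beta^2n^2\ge\frac\beta4n^2>n$ edges of $G_{a^*}[B]$ remain, and a graph on at most $n$ vertices with more than $n$ edges contains two disjoint edges (otherwise it is a star or a triangle) and two edges sharing a vertex (otherwise it is a matching).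

Each saving lowers the number of $A$-positions by one and each flip raises it by one. So there are now exactly $m-j=|A|$ $A$-positions.

**Step 4: bookkeeping.** The edges whose positions are all placed in Step 3 are *piece edges*; they lie in $\mathcal H$. They are $E_{c-1},E_c$ at savings and bad vertices with $\ell\ge4$ or $\ell=2$, and $E_2$ at those with $\ell=3$. All other edges are *ordinary*. Each ordinary edge has exactly one $A$-position, because a relabeling at a saving affects only piece edges, and at a flip the edges $E_{c-1},E_c$ have $M_{c-1}$, respectively $M_c$, as their only $A$-position. So an ordinary edge is a *BM-edge* (links $A$ and $B$, middle $B$) or an *AM-edge* (links $B,B$, middle $A$). Positions carrying a bad vertex lie in no ordinary edge.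

**Step 5: protecting the placed links.** Placed $B$-links cannot be moved later, so their $A$-neighbors must be chosen well now. For every ordinary edge containing a placed $B$-link, place its $A$-position on an unused good vertex $a$ with $(a,b)\in\Gamma$ for each placed $B$-link, on $b$ say, that shares an ordinary edge with it. This $A$-position was not yet placed, since only bad vertices were placed on $A$-positions. An $A$-link is in two edges with one other link each, an $A$-middle is in one edge with two links; so there are at most two such $b$, excluding at most $6\sqrt\beta n$ good vertices, and the choice is possible. Per station at most two placed $B$-links lie in ordinary edges ($L_{c-1},L_{c+1}$ if $\ell\ge4$, and $L_0,L_2$ if $\ell=3$), each in one ordinary edge. So per station at most $5$ positions were placed before and at most $2$ now, in total at most $120\beta^2n$. Unplaced positions are called *free*. We record: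

(a) Every $A$-position in an ordinary edge with a placed $B$-link is placed, with the pair in $\Gamma$.

(b) Every AM-edge has a free link. An AM-edge is $E_{\ell-1}$ with $\ell$ odd, or an edge at a flip. For $E_{\ell-1}$ with $\ell\ge5$, the link $L_{\ell-1}$ is free, by Step 2. For $\ell=3$, if $E_2$ is ordinary, the only station of the cycle is unused or a flip, and no $B$-position of the cycle is placed. At a flip, $L_c$ is free. (Step 5 places only $A$-positions.)

(c) All unplaced vertices of $A$ are good, so all $A$-positions in ordinary edges carry or will carry good vertices. The middles of BM-edges are exactly the free $B$-middles, since placed $B$-middles lie in piece edges and all middles of piece edges are placed. Let $\mu$ be their number. An original $A$-link that was not relabeled and carries no bad vertex is in two BM-edges: the piece edges $E_{c-1},E_c$ contain no original $A$-link other than $L_c$, and $E_2$ with $\ell=3$ contains none. Each BM-edge has one $A$-link. Hence, using $k\le n/6$,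
$$\mu\ge2\Big(\sum_i\Big\lfloor\frac{\ell_i}2\Big\rfloor-17\beta^2n\Big)=2\Big(\frac{n-2k}4-17\beta^2n\Big)\ge\frac n3-34\beta^2n\ge\frac n4.\tag{5}$$

## Random placement and a repair

Let $A_f,B_f$ be the sets of unplaced vertices of $A,B$. Then $|A_f|\ge m-5\beta^2n-120\beta^2n\ge n/5$ and $|B_f|\ge0.6n-120\beta^2n\ge n/2$. Placed $A$-positions carry vertices of $A$ and placed $B$-positions vertices of $B$, and there are $|A|$ $A$-positions, so there are $|A_f|$ free $A$-positions and $|B_f|$ free $B$-positions. Place $A_f$ on the free $A$-positions and $B_f$ on the free $B$-positions by independent uniformly random bijections.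

**Step 1: three error counts.** The purpose is to show that the random placement is almost right. Each position is in at most two edges, so at most $240\beta^2n$ ordinary edges have a placed link or a placed $A$-middle.

* For $b\in B$, let $X_b$ be the number of BM-edges with links on $a\in A$ and $b'\in B$, $b'\ne b$, such that $abb'\notin\mathcal H$. By (i), a BM-edge with both links free is counted with probability at most $3\beta n^2/(|A_f||B_f|)\le30\beta$. There are at most $n/2$ edges. So $\mathbb EX_b\le15\beta n+240\beta^2n\le16\beta n$.
* Let $Y_1$ be the number of triples (ordinary edge, its $A$-position, free $B$-link in it) whose two positions carry a pair not in $\Gamma$. There are at most $n$ triples. If the $A$-position is free, then, given the vertex on the $B$-link, the probability is at most $3\sqrt\beta n/|A_f|\le15\sqrt\beta$. A placed $A$-position is in at most two triples. So $\mathbb EY_1\le15\sqrt\beta n+240\beta^2n\le16\sqrt\beta n$.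
* Let $Y_2$ be the number of AM-edges not placed on an edge of $\mathcal H$. By (i) at most $3\beta n^3$ ordered triples $(a,b,b')$ with $a\in A$ and $b\ne b'$ in $B$ are non-edges, so
$$\mathbb EY_2\le\frac n2\cdot\frac{3\beta n^3}{|A_f||B_f|(|B_f|-1)}+240\beta^2n\le33\beta n.$$

**Step 2: $X_b$ is small for all $b$ at once.** Markov is not enough for $n$ variables, so we prove concentration. Reveal the images of the free positions one by one, first for one bijection and then for the other; there are at most $n$ steps. Given the past, compare two possible images $x,y$ of the next position. Exchanging the values $x$ and $y$ maps the completions with image $x$ bijectively to those with image $y$. It changes the vertices on two positions only, each of which is a link of at most two BM-edges, so $X_b$ changes by at most $4$. Hence the conditional expectations for $x$ and for $y$ differ by at most $4$, and so does each of them from their average. The martingale of conditional expectations of $X_b$ has differences at most $4$, and Azuma gives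
$$\Pr(X_b\ge17\beta n)\le e^{-(\beta n)^2/(2\cdot16n)}=e^{-\beta^2n/32}.$$
By Markov $\Pr(Y_1\ge40\sqrt\beta n)\le0.4$ and $\Pr(Y_2\ge100\beta n)\le0.33$. As $0.73+ne^{-\beta^2n/32}<1$, we may fix an outcome with
$$X_b\le17\beta n\ \text{ for all }b\in B,\qquad Y_1\le40\sqrt\beta n,\qquad Y_2\le100\beta n .$$

**Step 3: what the repair should achieve.** We want:

(C1) $(a,b)\in\Gamma$ whenever an $A$-position on $a$ and a $B$-link on $b$ share an ordinary edge;

(C2) all AM-edges lie in $\mathcal H$.

A *repair step* at a free $B$-link exchanges its vertex with the vertex $b''$ on some free $B$-middle. By (c) and (5) there are $\mu\ge n/4$ candidates $b''$. Free $B$-middles are middles of BM-edges, so the vertices on them play no role in (C1) and (C2).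

**Step 4: repairing (C1).** By (a), every violation of (C1) involves a free $B$-link. There are at most $Y_1\le40\sqrt\beta n$ violating free $B$-links. For each one choose $b''$ in $\Gamma$-relation with the at most two $A$-vertices in its ordinary edges; this excludes at most $4\sqrt\beta n$ candidates. No other position relevant to (C1) is changed. Afterwards (C1) holds.

**Step 5: repairing (C2).** Each step so far affected at most two AM-edges, so at most $100\beta n+80\sqrt\beta n\le90\sqrt\beta n$ AM-edges violate (C2). Treat them one by one. If the edge still violates (C2), take a free link of it, which exists by (b). Choose $b''$ preserving (C1), which excludes at most $4\sqrt\beta n$ candidates, and such that all AM-edges at this link, at most two, become edges of $\mathcal H$. If such an edge has its middle on $a$ and its other link on $b'$, then $(a,b')\in\Gamma$ by (C1), so it excludes at most $\sqrt\beta n$ candidates. In total at most $6\sqrt\beta n<n/4$ candidates are excluded, and no new violation of (C1) or (C2) arises.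

After at most $40\sqrt\beta n+90\sqrt\beta n=130\sqrt\beta n$ steps, (C1) and (C2) hold. Each step changes the links of at most two BM-edges, so now
$$X_b\le17\beta n+260\sqrt\beta n\le280\sqrt\beta n\qquad\text{for all }b\in B.\tag{6}$$

## Hall's theorem for the remaining middles

Only BM-edges may still fail. We keep all links and redistribute the vertices on the free $B$-middles. Consider the bipartite graph between the $\mu$ BM-edges (with links on $a,b'$) and the $\mu$ vertices $b$ on free $B$-middles, joined if $abb'\in\mathcal H$. By (C1) $(a,b')\in\Gamma$, so a BM-edge has degree at least $\mu-\sqrt\beta n$. By (6) a vertex $b$ has degree at least $\mu-280\sqrt\beta n$. Since $280\sqrt\beta=0.028<\frac18$ and $\mu\ge\frac n4$, all degrees are at least $\mu/2$, and there is a perfect matching. Re-place the middles of the BM-edges accordingly. Now all piece edges, AM-edges and BM-edges lie in $\mathcal H$, and all $n$ positions are filled bijectively. So $\mathcal C\subseteq\mathcal H$, which proves Proposition 9. $\square$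

**Proof of Theorem 1.** Let all $n_i\ge6$. If $\mathcal H$ is not extremal, use Proposition 6 with $n_{\ge6}=n$. If $\mathcal H$ is extremal, the savings hypothesis holds whenever $j\ge1$, by Lemma 8 and the count of stations, and Proposition 9 applies. $\blacksquare$

## Savings when four-vertex cycles are allowed

It remains to prove the upper bounds in Theorem 2. Let all $\ell_i\ge2$ and $\delta_2(\mathcal H)\ge m$, and in the *exceptional case* (all $n_i=4$, $8\mid n$) let $\delta_2(\mathcal H)\ge m+1$. We show $\mathcal C\subseteq\mathcal H$.

**The extremal case.** By Proposition 9 we need the savings hypothesis if $j\ge1$; recall $j\le5\beta^2n$.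

If $n_{\ge6}\ge n/2$, the cycles with $\ell\ge3$ have total length at least $\frac n4$, hence at least $\frac n{40}\ge j$ stations, and we use the cherries of Lemma 8.

Let $n_{\ge6}<n/2$. Then there are at least $n/8\ge j$ cycles $C_4$ in $\mathcal C$, each with a station. Put $j'=j$, and $j'=j+1$ in the exceptional case; then $|N(bb')\cap B|\ge j'$ for all $b\ne b'$ in $B$. Suppose a maximal family of disjoint $C_4$'s in $\mathcal H[B]$ has $p\le j-1$ members. Let $R$ be the rest of $B$, $r=|R|\ge n/2$. A pair of $R$ lies in at most one edge of $\mathcal H[R]$, since two edges through a pair form a $C_4$. By (ii) and $\binom r2\ge n^2/9$,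
$$j'\binom r2\le\sum_{bb'\subset R}|N(bb')\cap B|\le\binom r2+4p\cdot2\beta n^2\le\Big(1+\frac p2\Big)\binom r2,$$
so $j'\le1+\frac{j-1}2=\frac{j+1}2$. This is impossible if $j\ge2$ or $j'=j+1$. In these cases we therefore have $j$ disjoint $C_4$'s in $\mathcal H[B]$, and we use stations in cycles $C_4$.

There remains $j=j'=1$. If $\mathcal C$ has a cycle with $\ell\ge3$, use one cherry (Lemma 8) at one of its stations. Otherwise all $n_i=4$, and since we are not in the exceptional case, $m=n/4$ is odd. If $\mathcal H[B]$ contained no $C_4$, every pair of $B$ would lie in at most one edge of $\mathcal H[B]$, and by (iv) in at least one. So $\mathcal H[B]$ would be a Steiner triple system on $|B|=n-(m-1)=3m+1$ points. The link of a point is then a perfect matching on the other $3m$ points, so $3m$ is even and $m$ is even, a contradiction. So $\mathcal H[B]$ contains a $C_4$, as needed. (The Fano construction above is the same parity, read in the other direction.)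

**The non-extremal case with $n_{\ge6}\ge n/2$.** This is Proposition 6.

## Absorbing when at least half of the vertices lie in four-vertex cycles

Let $\mathcal H$ be non-extremal and $n_{\ge6}<n/2$. Then $\mathcal C$ has at least $n/8$ cycles $C_4$, but perhaps no two-edge path with distinct end links, so the gadgets have no host. We replace a gadget by a set that has a $C_4$-factor with either of two extra vertices.

**Definition (closeness).** Vertices $x\ne y$ are *$(q,c)$-close* if there are at least $cn^{4q-1}$ ordered tuples $S$ of $4q-1$ distinct vertices avoiding $x,y$ such that each of $S\cup\{x\}$ and $S\cup\{y\}$ can be partitioned into $q$ four-sets each containing a $C_4$, that is, at least two edges.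

For example, if $uvw,uvx,uvy\in\mathcal H$, then $S=(u,v,w)$ is such a tuple for $q=1$.

**Lemma 10.** There are absolute $q,c>0$ such that if $\delta_2(\mathcal H)\ge n/4$ and $n$ is large, all $x\ne y$ are $(q,c)$-close.

*Proof.* **Step 1: composition and padding.** These are the two ways to build new close pairs from old ones.

*Composition.* If there are at least $\gamma n$ vertices $w$ such that $x,w$ are $(q_1,c_1)$-close and $w,y$ are $(q_2,c_2)$-close, then $x,y$ are $(q_1+q_2,\gamma c_1c_2/2)$-close. Use $S=(S_1,w,S_2)$, with $S_1$ for the pair $x,w$ and $S_2$ for $w,y$, discarding the $O(n^{4(q_1+q_2)-2})$ choices with coincidences. Indeed $S\cup\{x\}=(S_1\cup\{x\})\cup(S_2\cup\{w\})$ and $S\cup\{y\}=(S_1\cup\{w\})\cup(S_2\cup\{y\})$.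

*Padding.* For $q'>q$, $(q,c)$-close implies $(q',c')$-close with $c'=c'(q,q',c)>0$. Append $q'-q$ disjoint copies of $C_4$: at least $n(n-1)\frac n4(\frac n4-1)\ge\frac{n^4}{20}$ ordered quadruples $(u,v,w,w')$ of distinct vertices have $uvw,uvw'\in\mathcal H$, and coincidences cost only a lower-order term.

**Step 2: a first graph of close pairs.** Let $\mathcal T_x$ be the set of ordered triples $\tau=(u,v,w)$ with $uvw\in\mathcal H$, $x\notin\tau$, and one of $uv,uw,vw$ in $G_x$. Then $\{u,v,w,x\}$ contains a $C_4$. So if $|\mathcal T_x\cap\mathcal T_y|\ge cn^3$, then $x,y$ are $(1,c)$-close. For an ordered edge $\tau=(u,v,w)$ let $Y_\tau=\{y:\tau\in\mathcal T_y\}$. Then $N(uv)\setminus\{w\}\subseteq Y_\tau$, and likewise for the other two pairs, so $|Y_\tau|\ge\frac n4-1\ge\frac n5$. Choosing $u\ne x$, $v\in N(xu)$, $w\in N(uv)\setminus\{x\}$ we see $|\mathcal T_x|\ge(n-1)\frac n4(\frac n4-1)\ge\frac{n^3}{20}$.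

Let $G^0$ be the graph on $V$ of pairs with $|\mathcal T_x\cap\mathcal T_y|\ge n^3/4200$. If $21$ vertices were independent in $G^0$, Bonferroni's inequality would give for the union of their sets $\mathcal T_x$ more than $\frac{21}{20}n^3-\binom{21}2\frac{n^3}{4200}=n^3$ elements, which is impossible. So its independence number satisfies $\alpha(G^0)\le20$. Also $\sum_y|\mathcal T_x\cap\mathcal T_y|=\sum_{\tau\in\mathcal T_x}|Y_\tau|\ge|\mathcal T_x|\frac n5$. So at least $n/10$ vertices $y$ (possibly including $x$) have $|\mathcal T_x\cap\mathcal T_y|\ge|\mathcal T_x|/10\ge n^3/200$, since otherwise the sum would be less than $\frac n{10}|\mathcal T_x|+n\frac{|\mathcal T_x|}{10}$. Hence $\delta(G^0)\ge n/11$.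

**Step 3: a few classes of mutually close vertices.** Let $\eta=10^{-5}$, and let $G^{i+1}$ consist of $G^i$ and all pairs with at least $\eta n$ common $G^i$-neighbors. By composition (new pairs) and padding (old pairs), edges of $G^i$ are $(2^i,c_i)$-close with absolute $c_i>0$. Since $20\ge\alpha(G^0)\ge\dots\ge\alpha(G^{20})\ge1$, some $i\le19$ has $\alpha(G^i)=\alpha(G^{i+1})=:d$. Let $x_1,\dots,x_d$ be independent in $G^{i+1}$, hence a maximum independent set in $G^i$. Every other vertex is $G^i$-adjacent to some $x_l$. Two of the $x_l$ have fewer than $\eta n$ common $G^i$-neighbors, so at most $\binom{20}2\eta n=190\eta n$ vertices are $G^i$-adjacent to two of them.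

Let $U_l$ consist of $x_l$ and the vertices $G^i$-adjacent to $x_l$ and to no other $x_{l'}$. It is a $G^i$-clique, since two non-adjacent vertices of $U_l\setminus\{x_l\}$ together with $\{x_{l'}:l'\ne l\}$ would be independent of size $d+1$. Also $|U_l|\ge\frac n{11}-190\eta n\ge\frac n{12}$. A vertex outside $\bigcup U_l$ has at least $\frac n{11}-190\eta n\ge\frac n{12}$ $G^0$-neighbors in $\bigcup U_l$, so at least $\frac n{240}$ in some $U_l$. With each vertex of the clique $U_l$ it has at least $\frac n{240}-1\ge\eta n$ common $G^i$-neighbors, so it is $G^{i+1}$-adjacent to all of $U_l$; add it to the class of $U_l$. Two vertices added to the same class have all of $U_l$ as common $G^{i+1}$-neighbors, so they are $G^{i+2}$-adjacent. Thus $V$ is partitioned into at most $12$ classes of size at least $n/12$ in which any two vertices are $G^{i+2}$-adjacent, hence, by padding, $(q_0,c_0')$-close for absolute $q_0,c_0'$.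

**Step 4: merging two classes.** Suppose $V$ is partitioned into $2\le d\le12$ classes of size at least $n/12$ with all pairs in the same class $(q_0,c_0')$-close.

**Claim 11.** For an absolute $c'>0$ there are classes $V_p\ne V_{p'}$ and at least $c'n^2$ pairs $(y,y')\in V_p\times V_{p'}$ with $|\mathcal T_y\cap\mathcal T_{y'}|\ge c'n^3$.

Given this, let $x\in V_p$, $x'\in V_{p'}$ and use the tuples $S=(S_1,y,\tau,y',S_3)$ with $(y,y')$ as in the claim, $y\ne x$, $y'\ne x'$, $S_1$ for the pair $x,y$, $\tau\in\mathcal T_y\cap\mathcal T_{y'}$, $S_3$ for the pair $y',x'$, discarding coincidences. They have $8q_0+3=4(2q_0+1)-1$ entries, and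
$$S\cup\{x\}=(S_1\cup\{x\})\cup(\tau\cup\{y\})\cup(S_3\cup\{y'\}),\qquad S\cup\{x'\}=(S_1\cup\{y\})\cup(\tau\cup\{y'\})\cup(S_3\cup\{x'\}).$$
So $x,x'$ are $(2q_0+1,c'')$-close, with $c''$ depending only on $q_0,c_0',c'$. Pad the pairs inside classes to $2q_0+1$; then $V_p$ and $V_{p'}$ can be merged. As $c'$ is the same in every round, after at most $11$ merges there is one class, with absolute constants.

*Proof of Claim 11.* Suppose it fails for $c'$. Each of the at most $144$ ordered pairs of distinct classes has fewer than $c'n^2$ pairs $(y,y')$ with $|\mathcal T_y\cap\mathcal T_{y'}|\ge c'n^3$; so the number of $(\tau,y,y')$ with $\tau$ an ordered edge and $y,y'\in Y_\tau$ in different classes is at most $144(c'n^2\cdot n^3+n^2\cdot c'n^3)=144\cdot2c'n^5=:c_3n^5$. So all but $\sqrt{c_3}n^3$ ordered edges $\tau$ have at most $\sqrt{c_3}n^2$ such pairs $(y,y')$; call these $\tau$ *mono*. For mono $\tau$ let $V_{\kappa(\tau)}$ be a class with $|Y_\tau\cap V_\kappa|$ maximum. The number of ordered pairs of $Y_\tau$ in different classes is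
$$\sum_l|Y_\tau\cap V_l|\,|Y_\tau\setminus V_l|\ge|Y_\tau|\,|Y_\tau\setminus V_{\kappa(\tau)}|,$$
and $|Y_\tau|\ge n/5$, so $|Y_\tau\setminus V_{\kappa(\tau)}|\le5\sqrt{c_3}n=:c_4n$.

For mono $\tau=(u,v,w)$ this gives $|N(uv)\setminus V_{\kappa(\tau)}|\le c_4n+1$. If $c_4<\frac1{10}$, then, as $|N(uv)|\ge\frac n4$, the class $V_{\kappa(\tau)}$ is the one containing more than half of $N(uv)$; likewise of $N(uw)$ and of $N(vw)$. In particular $\kappa(\tau)$ is determined by $(u,v)$, so for each $(u,v)$ at most $c_4n+1$ vertices $w\in N(uv)$ give a mono $\tau$ with $w\notin V_{\kappa(\tau)}$. The same holds for the other two coordinates. So at most $3n^2(c_4n+1)\le6c_4n^3$ mono $\tau$ have a vertex outside $V_{\kappa(\tau)}$, and all but $(\sqrt{c_3}+6c_4)n^3=31\sqrt{c_3}n^3$ ordered edges have all three vertices in one class. But at least $(\frac n{12})^2\frac n4=\frac{n^3}{576}$ ordered edges have $u\in V_1$, $v\in V_2$. If $c'$ is so small that $\sqrt{c_3}=\sqrt{288c'}\le\frac1{20000}$, then $31\sqrt{c_3}<\frac1{576}$ and $c_4<\frac1{10}$, a contradiction. $\square$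

This proves Lemma 10. $\square$

**Proposition 12.** Let $\ell_i\ge2$ for all $i$, $n_{\ge6}<n/2$, $\delta_2(\mathcal H)\ge m$, and let $\mathcal H$ be not extremal. Then $\mathcal C\subseteq\mathcal H$.

*Proof.* Let $q,c$ be as in Lemma 10; we may assume that $q$ is an integer and $c\le1$. Put $C_1=\max(31,8q)$, $c_1=\min(\frac1{2000},\frac c{20})$, and choose $\omega>0$ with $\omega\le\alpha/(24C_1)$, $\omega\le c/(320q^2)$ and $2q\omega\le\frac18$. Let $W=\lceil1/(c_1\omega)\rceil$.

**Step 1: the reservoir.** The purpose is the analogue of Lemma 4. Consider all tuples $(S,z)$ of $4q$ distinct vertices such that $S\cup\{z\}$ can be partitioned into $q$ four-sets containing a $C_4$. Call $(S,z)$ suitable for $(x,uv)$ if $z\in N(uv)\setminus\{x\}$ and $S$ is as in the definition of closeness for the pair $x,z$. By Lemma 10 there are at least $(\frac n4-1)cn^{4q-1}\ge\frac c5n^{4q}$ suitable tuples. Select each tuple independently with probability $\omega n^{1-4q}$. By Chernoff, with probability $1-o(1)$ at most $2\omega n$ tuples are selected and every $(x,uv)$ has at least $\frac c{10}\omega n$ suitable selected ones. There are at most $\frac12n^{4q}(4q)^2n^{4q-1}$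 unordered intersecting pairs, so the expected number of selected ones is at most $8q^2\omega^2n$, and with probability at least $\frac12$ there are at most $16q^2\omega^2n\le\frac c{20}\omega n$. Delete one tuple from each intersecting pair. We get at most $2\omega n$ vertex-disjoint members $(S,z)$ such that for every $(x,uv)$ at least $\frac c{20}\omega n$ of them are suitable; for these, $z\in N(uv)$, $x\notin S\cup\{z\}$, and $S\cup\{x\}$ can be partitioned into $q$ sets containing a $C_4$.

**Step 2: hosting.** Host each member in $q$ cycles $C_4$ of $\mathcal C$, placed on the $q$ four-sets of $S\cup\{z\}$, the links on two vertices common to two edges. At most $2q\omega n\le n/8$ cycles are needed, and there are that many. Cycles $C_4$ are never cut, so they are components of $\mathcal C-D_1$. They form $\mathcal K_0$, and the set $Q$ of used vertices has $|Q|\le8q\omega n\le C_1\omega n$.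

**Step 3: almost embedding and filling.** Apply Lemma 5, place the links of the unembedded components on arbitrary unused vertices, let $D$ be $D_1$ together with the middles of unembedded components, $U$ the set of unused vertices, and pair $d\mapsto x_d$ as in the proof of Proposition 6. Again every edge contains at most one hole, $|U|=|D|$ and $|D|\le\frac n{2W}+\frac{c_1\omega n}2\le c_1\omega n\le\frac c{20}\omega n$. Each hole $d$ whose edge has its links on $u,v$ greedily gets its own member $(S,z)$ suitable for $(x_d,uv)$. Map $d$ to $z$, and move the $q$ hosted cycles $C_4$ to $S\cup\{x_d\}$. Hosted cycles contain no hole, so no link of an edge meeting $D$ is moved. The result is a copy of $\mathcal C$ in $\mathcal H$. $\square$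

**Proof of Theorem 2.** The lower bounds were shown with the covering bound and the Steiner triple systems. For the upper bounds let $\delta_2(\mathcal H)\ge m$, and $\delta_2(\mathcal H)\ge m+1$ if all $n_i=4$ and $8\mid n$. If $\mathcal H$ is extremal, the savings hypothesis holds whenever $j\ge1$, by the previous section, and Proposition 9 gives $\mathcal C\subseteq\mathcal H$. If $\mathcal H$ is not extremal, use Proposition 6 when $n_{\ge6}\ge n/2$ and Proposition 12 when $n_{\ge6}<n/2$. $\blacksquare$
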